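# Whitehead doubles of the trefoil and the transfinite derived series

## 1. Gluing two residually solvable groups: the guess "always" and the test $t=0$

Let $K$ be a trefoil knot. Run two parallel strands along $K$, give them $t$ full twists relative to the Seifert (zero) framing of $K$, and close them up with a clasp of either sign. The result is the $t$-twisted Whitehead double $\mathrm{WD}(K)$. Does its knot group contain a nontrivial perfect subgroup? The question, for $t\ne0$, is taken from Shijie Gu, "Characterization of pseudo-collarable manifolds with boundary", arXiv:1807.11405 (2018).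

A first guess is: no, and the twist number does not matter. The exterior of $\mathrm{WD}(K)$ is glued along a torus from the exterior of $K$ and the exterior of the pattern in a solid torus. The group of each piece is an extension of $\mathbb Z$ by a free group, so neither piece has a nontrivial perfect subgroup. Why should gluing create one? We first fix the words, then test this.

**Definition (derived series).** For a group $G$ put $G^{(0)}=G$, $G^{(\alpha+1)}=[G^{(\alpha)},G^{(\alpha)}]$, and $G^{(\alpha)}=\bigcap_{\delta<\alpha}G^{(\delta)}$ at limit ordinals. Put $R(G)=\bigcap_\alpha G^{(\alpha)}$.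

The series decreases and $G$ is a set, so it becomes constant, with value $R(G)$; hence $R(G)=R(G)'$ is perfect. If $H\le G$ is perfect, then $H=H^{(\alpha)}\le G^{(\alpha)}$ for all $\alpha$, so $H\le R(G)$. Thus $R(G)$ is the largest perfect subgroup of $G$; it is characteristic, in particular normal.

**Definition (hypoabelian, residually solvable).** $G$ is hypoabelian if it has no nontrivial perfect subgroup; by the above this is equivalent to $R(G)=1$, that is, to the transfinite derived series ending at $1$. $G$ is residually solvable if $G^{(\omega)}=1$, that is, if every $g\neq1$ survives in some solvable quotient $G/G^{(n)}$.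

Residually solvable implies hypoabelian, and both properties pass to subgroups. Free groups are residually solvable (a textbook fact: $F^{(n)}$ lies in the $2^n$-th term of the lower central series, and these terms intersect in $1$).

The two notions differ. Let $P_1=\mathbb Z/2$ and $P_{n}=P_{n-1}\wr\mathbb Z/2$. The derived subgroup of $H\wr\mathbb Z/2$ contains all $(h,h^{-1})$ and lies in $H\times H$, so it projects onto $H$ in the first coordinate; hence the derived length goes up by exactly one and $P_n$ is a finite $2$-group of derived length $n$. The last nontrivial term $P_n^{(n-1)}$ is normal in a finite $2$-group, so it contains a central element $c_n$ of order $2$ of $P_n$. Let $G$ be $\bigoplus_nP_n$ with all the $c_n$ identified to one element $c$. Then $c\ne1$, and $c\in G^{(n-1)}$ for all $n$, so $c\in G^{(\omega)}$. As $G/\langle c\rangle=\bigoplus P_n/\langle c_n\rangle$ is residually solvable, $G^{(\omega)}=\langle c\rangle$ and $G^{(\omega+1)}=1$. So $G$ is hypoabelian but not residually solvable.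

**The gluing.** It costs nothing to set this up for all patterns. Throughout, "knot" includes the unknot $U$ unless stated otherwise, $\langle\langle\cdot\rangle\rangle$ is normal closure, and homology has $\mathbb Z$ coefficients unless indicated.

Let $V\subset S^3$ be a standard unknotted solid torus and $V'=\overline{S^3\setminus V}$ the complementary solid torus, with core $\eta$. A pattern is a knot $P\subset\operatorname{int}V$. It is called *essential* if it meets every meridian disc of $V$. (A knot in a ball inside $V$ is not essential; the core of $V$ is.) Write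

- $E_W=V\setminus\nu(P)$ and $W=\pi_1(E_W)$;
- $E_0=E_W\cup V'$, the exterior of the knot $P(U)$, and $G_0=\pi_1(E_0)$;
- $E_K$ for the exterior of a nontrivial knot $K$, $\pi=\pi_1(E_K)$, with meridian $\mu$ and Seifert longitude $\lambda$;
- $E=E_W\cup_TE_K$, the exterior of the satellite $P(K)$, where the meridian and longitude of $V$ are glued to $\mu$ and $\lambda$; and $G=\pi_1(E)$, $\mathcal P=\pi_1(T)=\langle\mu,\lambda\rangle\cong\mathbb Z^2$.

All base points lie on $T$. In $V'$ the longitude $\lambda$ of $V$ bounds a disc and the meridian $\mu$ of $V$ is isotopic to $\eta$. Gluing in $V'$ means gluing a $2$-handle along $\lambda$ and then a ball, so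
$$G_0=W/\langle\langle\lambda\rangle\rangle,\qquad \mu\mapsto\eta. \tag{1}$$
The element $\eta\in G_0$ is defined up to conjugacy and inversion; we only ask whether it lies in certain normal subgroups, so this does no harm.

Let $P$ be essential. The torus $T$ is incompressible in $E_K$ because $K$ is nontrivial. It is incompressible in $E_W$: the boundary of a compressing disc is null-homotopic in $V$, so the disc would be a meridian disc of $V$ missing $P$. By the loop theorem $\mathcal P$ injects into $\pi$ and $W$, and by van Kampen
$$G=\pi*_{\mathcal P}W,\qquad \pi,\,W,\,\mathcal P\le G. \tag{2}$$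
In particular $\lambda\ne1$ in $G$.

Now kill $\pi'$ in $G$. We get the pushout of $\pi/\pi'=\langle\mu\rangle\leftarrow\mathcal P\to W$, where the left map sends $\lambda$ to $1$; so the pushout is $W/\langle\langle\lambda\rangle\rangle=G_0$. This gives an epimorphism
$$q:G\to G_0,\qquad q(\mu)=\eta,\qquad \ker q=M:=\langle\langle\pi'\rangle\rangle. \tag{3}$$

**Test 1: $t=0$.** Let $P_0$ be the untwisted Whitehead pattern (essential, as checked in Section 8). Both pieces are residually solvable: for the trefoil $\pi=F_2\rtimes\mathbb Z$, and $W=F_3\rtimes\mathbb Z$ by Section 7. But $P_0(U)$ is the unknot, so $G_0\cong\mathbb Z$, and $\operatorname{lk}(\eta,P_0)=0$ gives $\eta=1$. So $G/M\cong\mathbb Z$, whence $G'\le M$; also $M\le G'$ since $\pi'\le G'$. Thus $G'=M$. Since $q(\mu)=1$, we have $\mu\in M$. The meridian $\mu$ normally generates $\pi$, so $\pi\le M$, so $\pi'\le M'$, so $M\le M'$. Hence $G'=M$ is perfect, and it contains $\pi\neq1$. The guess is false at $t=0$, although the two pieces are the best one could hope for.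

The pieces are moreover the same for all $t$: twisting $V$ along a meridian disc carries $P_t$ to $P_0$, so $W$ does not depend on $t$ as a group. Only the gluing changes. A proof for $t\ne0$ has to see the gluing.

**Test 2: $K=U$, $t=\pm1$.** Here the double bounds a plumbing of two Hopf bands; it is a trefoil or a figure-eight knot, fibered with fiber a once-punctured torus. So its group is $F_2\rtimes\mathbb Z$, and it is residually solvable. The guess survives, because the commutator subgroup is free.

**Test 3: the same for $K$ nontrivial.** The sensible first attempt is to show that $G'$ is free. It stops at once: $\mu$ has linking number $0$ with the double, so $\mu\in G'$, hence $\pi\le G'$, and $G'$ contains $\mathcal P\cong\mathbb Z^2$. So $G'$ is not free, for any $t$.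

The tests leave the guess standing for $t\ne0$ but not its reason. The theorem below says that the guess is then right.

## 2. A criterion for satellites

**Theorem A.** Let $K$ be a trefoil of either chirality, and let $\mathrm{WD}(K)$ have either clasp sign and twist $t\ne0$. Then $G=\pi_1(S^3\setminus\mathrm{WD}(K))$ is hypoabelian. Moreover $G^{(\omega)}=1$, while $G^{(n)}\neq1$ for all finite $n$. Also $\lambda\in G^{(3)}$ and $\mathcal P\cap G^{(4)}=1$.

**Theorem B.** Let $P$ be an essential pattern and $K$ a nontrivial knot.

1. $G$ is hypoabelian if and only if $\pi$ and $W$ are hypoabelian and $\eta\notin R(G_0)$.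
2. $G$ is residually solvable if and only if $\pi$ and $W$ are residually solvable and $\eta\notin G_0^{(\omega)}$.

**Corollary C.** Let $K$ be a nontrivial knot, with any clasp sign and $t\in\mathbb Z$. The group of the $t$-twisted Whitehead double of $K$ is hypoabelian (resp. residually solvable) if and only if $t\ne0$ and $\pi_1(S^3\setminus K)$ is hypoabelian (resp. residually solvable).

As a check on Theorem B, let $P$ be the core of $V$. Then $P(K)=K$, $W=\mathbb Z^2$, $G_0=\mathbb Z$ and $\eta$ is a generator, so $\eta\notin R(G_0)=1$; the theorem says that $G$ is hypoabelian if and only if $\pi$ is, as it must since $G=\pi$. At $t=0$ it reproduces Test 1: there $\eta=1$.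

From here to the end of Section 6, $P$ is an essential pattern and $K$ a nontrivial knot.

## 3. Pulling the derived series back from $G_0$, and where that stops

**Lemma 1.** If $\eta\in G_0^{(\delta)}$ for all $\delta<\alpha$, then $G^{(\delta)}=q^{-1}(G_0^{(\delta)})$ for all $\delta\le\alpha$.

The purpose is to know the derived series of $G$ exactly, as long as $\eta$ has not yet dropped out of the series of $G_0$.

*Proof.* Induct on $\delta$. The case $\delta=0$ is clear, and at limits preimages commute with intersections. Let $\delta+1\le\alpha$. Since $\eta\in G_0^{(\delta)}$, we have $\mu\in q^{-1}(G_0^{(\delta)})=G^{(\delta)}$. As $\mu$ normally generates $\pi$ and $G^{(\delta)}$ is normal, $\pi\le G^{(\delta)}$. Hence $\pi'\le G^{(\delta+1)}$, and by normality $M\le G^{(\delta+1)}$. Further $q(G^{(\delta+1)})=q(G^{(\delta)})'=(G_0^{(\delta)})'=G_0^{(\delta+1)}$. A subgroup that contains $\ker q$ and has image $G_0^{(\delta+1)}$ is $q^{-1}(G_0^{(\delta+1)})$. $\square$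

**Lemma 2.** If $\eta\in G_0^{(\delta)}$ for all $\delta\le\alpha$, then $1\ne\pi\le G^{(\alpha)}$. In particular $\eta\in R(G_0)$ implies $1\ne\pi\le R(G)$, and $\eta\in G_0^{(\omega)}$ implies $1\ne\pi\le G^{(\omega)}$.

*Proof.* By Lemma 1, $\mu\in q^{-1}(G_0^{(\alpha)})=G^{(\alpha)}$, so $\pi=\langle\langle\mu\rangle\rangle_\pi\le G^{(\alpha)}$. For the first special case take $\alpha$ large. $\square$

This proves that the conditions on $\eta$ in Theorem B are necessary. For the converse suppose $\eta\notin R(G_0)$, and let $\alpha_0$ be the least ordinal with $\eta\notin G_0^{(\alpha_0)}$. It is neither $0$ nor a limit, since at a limit the term is the intersection of the earlier ones; so $\alpha_0$ is a successor. By Lemma 1,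
$$G^{(\delta)}=q^{-1}(G_0^{(\delta)})\ \text{ for }\delta\le\alpha_0,\qquad \pi'\le M\le G^{(\alpha_0)}. \tag{4}$$
For the twisted Whitehead pattern $\alpha_0$ will be $2$. So $\mu$ is alive in $G/G''$, while $\pi'\le G''$.

After the stage $\alpha_0$, $q$ is useless for elements of $\pi'$: it kills all of them. A retraction $G\to\pi$ would help, but the Whitehead double has none, because $\mu\in G'$ would be sent into $\pi'$, and $\mu\notin\pi'$. So consider directly how the series meets $\pi$. If $L=G^{(\alpha)}\cap\pi$, then certainly $L'\le G^{(\alpha+1)}\cap\pi$. For the reverse inclusion we need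
$$L^{ab}\longrightarrow G^{(\alpha)}/G^{(\alpha+1)}\quad\text{to be injective.} \tag{5}$$
An element of $L$ might be a product of commutators of elements of $G^{(\alpha)}$ that use letters from $W$, without lying in $L'$.

Translate (5) into topology. Let $E_\alpha$ be the cover of $E$ with group $G^{(\alpha)}$, and let $\tilde E_W,\tilde E_K,\tilde T$ be the preimages of the pieces. Then (5) concerns $H_1(\tilde E_K)\to H_1(E_\alpha)$, and the exact sequence
$$H_1(\tilde T)\to H_1(\tilde E_W)\oplus H_1(\tilde E_K)\to H_1(E_\alpha) \tag{6}$$
shows that a class $v$ in its kernel comes from a class on $\tilde T$ that dies in $\tilde E_W$. This is where the attempt sticks: can classes of $\tilde T$ die on the pattern side? At $t=0$ they can. There, for $\alpha=1$, the group $G'$ is perfect, so $H_1(E_1)=0$; but $\pi\le G'$, so the components of $\tilde E_K$ are copies of $E_K$, each with $H_1=\mathbb Z$.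

What gets past this is an observation about $\lambda$. As long as $\lambda\in G^{(\alpha)}$, the cover $\tilde E_W$ does not see $\lambda$, so it extends over $V'$: each component sits inside a cover $Y$ of the exterior $E_0$ of $P(U)$. If $\mu$ has infinite order in $G/G^{(\alpha)}$, then $V'$ is unwrapped to copies of $D^2\times\mathbb R$, which have no $H_1$. Then $H_2(Y)$ measures exactly which classes of $\tilde T$ die in $\tilde E_W$, and it remains to show $H_2(Y)=0$. Once $\lambda\notin G^{(\alpha)}$, on the other hand, we shall see that $G^{(\alpha)}$ misses all conjugates of $\mathcal P$ and is a free product, which is easy to handle. The next section supplies $H_2(Y)=0$.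

## 4. Filtered groups and $H_2$ of covers of knot exteriors

A knot exterior has $H_2=0$, but its covers may not. The $6$-fold cyclic cover of the trefoil exterior is (once-punctured torus)$\,\times S^1$, because the monodromy has order $6$ up to isotopy; its $H_2$ is $\mathbb Z^2$. Torsion in the deck group has to be excluded, and the following class of deck groups does it.

**Definition (filtered).** A group $\Gamma$ is filtered if it has normal subgroups $\Gamma=\Gamma_0\ge\Gamma_1\ge\dots\ge\Gamma_\alpha=1$, indexed by the ordinals $\le\alpha$, with every $\Gamma_\delta/\Gamma_{\delta+1}$ torsion-free abelian and $\Gamma_\delta=\bigcap_{\epsilon<\delta}\Gamma_\epsilon$ at limits.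

For example, the Klein bottle group $\langle a,b\mid bab^{-1}=a^{-1}\rangle$ is filtered by $\Gamma\ge\langle a\rangle\ge1$, although its own abelianization has torsion.

Two facts are immediate. Subgroups of filtered groups are filtered: intersect the series with the subgroup; successive quotients embed in the old ones. Filtered groups are torsion-free: for $g\ne1$ the least $\delta$ with $g\notin\Gamma_\delta$ is neither $0$ nor a limit, so $\delta=\epsilon+1$, and $g$ has infinite order already in $\Gamma_\epsilon/\Gamma_{\epsilon+1}$.

**Lemma 3 (Strebel's argument, transfinite form).** Let $\Gamma$ be filtered, $k=\mathbb Z$ or $\mathbb F_p$, and $f:F\to F'$ a homomorphism of free $k\Gamma$-modules. If $k\otimes_{k\Gamma}f$ is injective, then $f$ is injective.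

Torsion must indeed be excluded: for $\Gamma=\{1,g\}$ of order $2$, multiplication by $1+g$ on $\mathbb Z\Gamma$ becomes multiplication by $2$ on $\mathbb Z$, which is injective, but $(1+g)(1-g)=0$.

*Proof.* **Abelian case.** This settles $\Gamma=A$ torsion-free abelian, the building block. Every finitely generated subgroup of $A$ is free abelian, so $kA$ is a directed union of Laurent polynomial rings over $k$, hence a domain. Let $x\in\ker f$. It lies in the span of a finite part $I_0$ of the basis of $F$, and $f$ maps this span into the span of a finite part $J_0$ of the basis of $F'$. This is given by a matrix over $kA$. Its augmentation $k^{I_0}\to k^{J_0}$ is a restriction of $k\otimes f$, so it is injective, and stays injective over the fraction field of $k$. So some $|I_0|\times|I_0|$ minor of the augmented matrix is nonzero. The corresponding minor over $kA$ has nonzero augmentation, hence is nonzero in the domain $kA$. So the matrix is injective over the fraction field of $kA$, and $x=0$.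

**Induction.** The aim is to climb up the filtration. Put $f_\delta=k[\Gamma/\Gamma_\delta]\otimes_{k\Gamma}f:F_\delta\to F'_\delta$. We show that $f_\delta$ is injective for all $\delta\le\alpha$; for $\delta=\alpha$ this is the claim. For $\delta=0$ it is the hypothesis.

Successors: let $A=\Gamma_\delta/\Gamma_{\delta+1}$, a normal subgroup of $\Gamma/\Gamma_{\delta+1}$. The ring $k[\Gamma/\Gamma_{\delta+1}]$ is free over $kA$, and $k\otimes_{kA}k[\Gamma/\Gamma_{\delta+1}]=k[\Gamma/\Gamma_\delta]$. So $F_{\delta+1},F'_{\delta+1}$ are free over $kA$ and $k\otimes_{kA}f_{\delta+1}=f_\delta$, which is injective. By the abelian case $f_{\delta+1}$ is injective.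

Limits: let $0\ne x\in F_\delta$. Finitely many elements of $\Gamma/\Gamma_\delta$ occur in the coordinates of $x$. If two elements $g,h$ differ modulo $\Gamma_\delta=\bigcap_{\epsilon<\delta}\Gamma_\epsilon$, they differ modulo some $\Gamma_\epsilon$ with $\epsilon<\delta$. So for some $\epsilon<\delta$ all of them remain distinct in $\Gamma/\Gamma_\epsilon$, and $x$ has nonzero image $\bar x\in F_\epsilon$. Then $f_\epsilon(\bar x)\ne0$. As this is the image of $f_\delta(x)$, we get $f_\delta(x)\ne0$. $\square$

**Lemma 4.** Let $E'$ be a knot exterior, $\psi:\pi_1(E')\twoheadrightarrow\Delta$ with $\Delta$ filtered, and $E'_\psi$ the corresponding regular cover. Then $H_2(E'_\psi;k)=0$ for $k=\mathbb Z,\mathbb F_p$.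

*Proof.* A compact $3$-manifold with nonempty boundary collapses to a $2$-dimensional spine, so $E'$ is homotopy equivalent to a finite $2$-complex $C$. A knot exterior has the homology of a circle, so $H_2(C;k)=0$; since $C$ has no $3$-cells, $\partial_2:C_2(C;k)\to C_1(C;k)$ is injective. The chain modules of the $\Delta$-cover of $C$ are free over $k\Delta$, and applying $k\otimes_{k\Delta}$ to its $\partial_2$ gives the $\partial_2$ of $C$. By Lemma 3 the boundary map upstairs is injective, and its kernel is $H_2(E'_\psi;k)$. $\square$

**Lemma 5.** Let $G$ be a knot group. Then $G^{(\delta)}/G^{(\delta+1)}$ is torsion-free for every $\delta$. Hence $G/G^{(\alpha)}$ is filtered, and so torsion-free, for every $\alpha$.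

This makes the deck groups $G/G^{(\alpha)}$ admissible for Lemma 4.

*Proof.* Induct on $\delta$. If the claim holds below $\delta$, then $G/G^{(\delta)}$ is filtered by the images of the $G^{(\epsilon)}$, $\epsilon\le\delta$. Let $E_\delta$ be the cover of the knot exterior with group $G^{(\delta)}$. By Lemma 4, $H_2(E_\delta;\mathbb F_p)=0$ for every prime $p$. The coefficient sequence $0\to\mathbb Z\xrightarrow{p}\mathbb Z\to\mathbb F_p\to0$ gives the exact sequence
$$H_2(E_\delta;\mathbb F_p)\to H_1(E_\delta)\xrightarrow{\,p\,}H_1(E_\delta),$$
so $H_1(E_\delta)=G^{(\delta)}/G^{(\delta+1)}$ has no $p$-torsion. The last sentence of the lemma follows by filtering $G/G^{(\alpha)}$ by the images of the $G^{(\delta)}$, $\delta\le\alpha$. $\square$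

## 5. Capping off the pattern exterior

We return to the satellite. The first lemma finds the starting point, the second statement is the heart of the proof, the third iterates it.

**Lemma 6.** Suppose $\eta\notin R(G_0)$. Then
$$G^{(\alpha_0)}\cap\pi=\pi', \tag{7}$$
and $\mu$ has infinite order in $G/G^{(\alpha)}$ for every $\alpha\ge\alpha_0$.

*Proof.* $G_0$ is the group of the knot $P(U)$. By Lemma 5, $G_0/G_0^{(\alpha_0)}$ is torsion-free, so $\eta\notin G_0^{(\alpha_0)}$ implies $\eta^k\notin G_0^{(\alpha_0)}$ for all $k\neq0$. By (4), $\mu^k\notin G^{(\alpha_0)}$ for $k\ne0$, which gives the second claim since $G^{(\alpha)}\le G^{(\alpha_0)}$. Every element of $\pi$ is $\mu^kc$ with $c\in\pi'\le G^{(\alpha_0)}$; it lies in $G^{(\alpha_0)}$ if and only if $\mu^k$ does, that is, if and only if $k=0$. $\square$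

**Proposition 7.** Suppose $\mu$ has infinite order in $G/G^{(\alpha)}$ and $\lambda\in G^{(\alpha)}$. Then
$$G^{(\alpha+1)}\cap\pi=(G^{(\alpha)}\cap\pi)'.$$

*Proof.* Let $\Gamma=G/G^{(\alpha)}$. As $G$ is the group of the knot $P(K)$, $\Gamma$ is filtered by Lemma 5. Let $E_\alpha,\tilde E_W,\tilde E_K,\tilde T$ be as in Section 3.

**Step 1: the shape of $\tilde T$.** We need to know which curves of $T$ close up in the cover. By hypothesis $\mu^i\lambda^j$ maps to the $i$-th power of an element of infinite order in $\Gamma$, so $\mathcal P\to\Gamma$ has kernel exactly $\langle\lambda\rangle$. So the components of $\tilde T$ are annuli $S^1\times\mathbb R$, the circle being a lift of $\lambda$.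

**Step 2: $H_1(\tilde T)\to H_1(\tilde E_W)$ is injective.** This is the point at which the attempt of Section 3 stuck. Each component of $\tilde T$ lies in exactly one component of $\tilde E_W$, so we may treat the components $X$ of $\tilde E_W$ separately. Up to a deck transformation, $X$ is the cover of $E_W$ corresponding to $\ker(W\to\Gamma)$, with deck group $\Gamma_W=\operatorname{im}(W\to\Gamma)$.

Since $\lambda\mapsto1$, the map $W\to\Gamma_W$ factors through $W/\langle\langle\lambda\rangle\rangle=G_0=\pi_1(E_0)$. Let $Y$ be the resulting $\Gamma_W$-cover of $E_0=E_W\cup V'$. The preimage of $E_W$ in $Y$ is the cover of $E_W$ given by $W\to G_0\to\Gamma_W$, which is $X$. The core $\eta$ of $V'$ maps to the image of $\mu$, which has infinite order; so the preimage of $V'$ in $Y$ is a disjoint union of copies of $D^2\times\mathbb R$, attached to $X$ along $\tilde T\cap X$.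

The group $\Gamma_W$ is a subgroup of $\Gamma$, hence filtered, and $E_0$ is a knot exterior. So $H_2(Y)=0$ by Lemma 4. The Mayer–Vietoris sequence
$$0=H_2(Y)\to H_1(\tilde T\cap X)\to H_1(X)\oplus H_1\Big(\bigsqcup D^2\times\mathbb R\Big)=H_1(X)$$
proves the claim.

**Step 3: $H_1(\tilde E_K)\to H_1(E_\alpha)$ is injective.** Now we carry the information to the companion side. If $v\in H_1(\tilde E_K)$ dies in $H_1(E_\alpha)$, then by exactness of (6) the pair $(0,v)$ is the image of some $z\in H_1(\tilde T)$, and $z$ vanishes in $H_1(\tilde E_W)$. By Step 2, $z=0$, so $v=0$.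

**Step 4: back to groups.** The base component of $\tilde E_K$ has group $\ker(\pi\to\Gamma)=G^{(\alpha)}\cap\pi=:L$, and its $H_1$ is a direct summand of $H_1(\tilde E_K)$. So Step 3 says that $L^{ab}\to H_1(E_\alpha)=G^{(\alpha)}/G^{(\alpha+1)}$ is injective, that is, $L\cap G^{(\alpha+1)}=L'$. Since $G^{(\alpha+1)}\cap\pi\le L$, this is the assertion. $\square$

Compare $t=0$, $\alpha=1$: there $\lambda\in G'$ too, but $\mu$ is trivial in $G/G'$. The preimage of $V'$ then consists of compact solid tori with $H_1\ne0$, and Step 2 breaks.

**Lemma 8.** Suppose $\eta\notin R(G_0)$. If $\lambda\in G^{(\alpha_0+\epsilon)}$, then $G^{(\alpha_0+\epsilon)}\cap\pi=\pi^{(1+\epsilon)}$.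

*Proof.* Induct on $\epsilon$; the hypothesis passes to smaller $\epsilon$. For $\epsilon=0$ this is (7). From $\epsilon$ to $\epsilon+1$ apply Proposition 7 with $\alpha=\alpha_0+\epsilon$; its hypothesis on $\mu$ holds by Lemma 6. It gives $G^{(\alpha_0+\epsilon+1)}\cap\pi=(\pi^{(1+\epsilon)})'=\pi^{(1+\epsilon+1)}$. For a limit $\epsilon$, both $\alpha_0+\epsilon$ and $1+\epsilon$ are the limits of the earlier values, and both sides are the intersections of the earlier terms. $\square$

So, as long as $\lambda$ stays in the series of $G$, the series of $G$ runs down that of $\pi$ without loss. If $\pi$ is hypoabelian, $\lambda\neq1$ must drop out at some stage.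

## 6. Once $\lambda$ has dropped out: free products, and the proof of Theorem B

**Lemma 9.** Suppose $\eta\notin R(G_0)$, $\beta\ge\alpha_0$ and $\lambda\notin G^{(\beta)}$. Then $\mathcal P\cap G^{(\beta)}=1$. Every normal subgroup $N$ of $G$ contained in $G^{(\beta)}$ is a free product of a free group and groups of the form $N\cap g\pi g^{-1}$ and $N\cap gWg^{-1}$.

*Proof.* **Step 1: the intersection with $\mathcal P$.** We check that losing $\lambda$ loses all of $\mathcal P$. Let $\mu^i\lambda^j\in G^{(\beta)}$. The Seifert longitude lies in $\pi'\le G^{(\alpha_0)}$, so $\mu^i\in G^{(\alpha_0)}$ and $i=0$ by Lemma 6. Then $\lambda^j\in G^{(\beta)}$ while $\lambda\notin G^{(\beta)}$, and $G/G^{(\beta)}$ is torsion-free by Lemma 5; so $j=0$.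

**Step 2: the action on the tree.** We use the splitting (2). As $N$ is normal, $N\cap g\mathcal Pg^{-1}=g(N\cap\mathcal P)g^{-1}=1$ for all $g$. So $N$ acts without inversions and with trivial edge stabilizers on the Bass–Serre tree of $\pi*_{\mathcal P}W$. By the structure theorem (Serre, *Trees*, Ch. I §5), $N$ is the free product of a free group and the stabilizers of representatives of the vertex orbits, and the vertex stabilizers in $N$ are the groups listed. $\square$

**Lemma 10.** Free products of (arbitrarily many) residually solvable groups are residually solvable.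

*Proof.* Let $g\ne1$ be an element of the free product. **Step 1: reduce to finitely many solvable factors.** The normal form of $g$ involves finitely many factors and finitely many syllables. Kill the other factors. Each involved factor $H$ has $H^{(\omega)}=1$, so for large $n$ all syllables from $H$ survive in the solvable group $H/H^{(n)}$. Map each involved factor to such a quotient. The syllables stay nontrivial and adjacent ones stay in different factors, so $g$ has nontrivial image in a finite free product $X$ of solvable groups.

**Step 2: the finite case.** We show $X^{(\omega)}=1$. Let $F$ be the kernel of the map from $X$ to the direct product of its factors. Each factor injects into this product, so $F$ meets every conjugate of a factor trivially; by Kurosh's theorem $F$ is free. As $X/F$ is a finite direct product of solvable groups, it is solvable, so $X^{(n)}\le F$ for some $n$ and $X^{(n+m)}\le F^{(m)}$. Free groups are residually solvable, so $X^{(\omega)}=1$. Hence $g$ survives in a solvable quotient of $X$. $\square$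

**Proof of Theorem B.**

**Step 1: necessity.** This holds because $\pi,W\le G$ inherit either property, and the conditions on $\eta$ are forced by Lemma 2.

**Step 2: sufficiency in (1).** First we make $\lambda$ drop out. Suppose $\lambda\in R(G)$. Then Lemma 8 applies for every $\epsilon$ and gives $\lambda\in\pi^{(1+\epsilon)}$, so $\lambda\in R(\pi)=1$. This contradicts $\lambda\ne1$, which holds because $K$ is nontrivial. So $\lambda\notin G^{(\beta)}$ for some $\beta$, and we may take $\beta\ge\alpha_0$. Now apply Lemma 9 to $N=R(G)\le G^{(\beta)}$. Since $N$ is perfect, $N^{ab}=0$; it is the direct sum of the abelianizations of the free factors, so each factor is perfect. The free group among them is perfect, hence trivial. The others are perfect subgroups of conjugates of the hypoabelian groups $\pi$ and $W$, hence trivial. So $R(G)=1$.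

**Step 3: sufficiency in (2).** Here everything should happen at finite stages. Since $\eta\notin G_0^{(\omega)}$, some finite term of the series of $G_0$ misses $\eta$; so $\alpha_0$ is finite, and $\eta\notin R(G_0)$. Since $\lambda\ne1$ and $\pi^{(\omega)}=1$, there is a finite $m$ with $\lambda\notin\pi^{(1+m)}$. Put $n=\alpha_0+m$. If $\lambda\in G^{(n)}$, then Lemma 8 would give $\lambda\in\pi^{(1+m)}$; so $\lambda\notin G^{(n)}$. By Lemma 9 with $N=G^{(n)}$, the group $G^{(n)}$ is a free product of a free group and subgroups of conjugates of $\pi$ and $W$, all residually solvable. By Lemma 10 it is residually solvable, so $G^{(\omega)}=\bigcap_m(G^{(n)})^{(m)}=1$. $\square$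

## 7. The Whitehead pattern with $t$ twists

We now feed the Whitehead pattern into Theorem B. Let $P_t\subset V$ be the Whitehead-double pattern with $t$ twists and clasp of either sign. It bounds a genus-one surface $F\subset\operatorname{int}V$ as follows. Take an annulus $A$ whose core $a$ is isotopic to the core of $V$ and whose framing is $t$ (up to the sign convention); its boundary consists of the two twisted parallel strands. Take a ball $B\subset\operatorname{int}V$ that meets $A$ exactly in a square $Q\subset\partial B$, a neighborhood in $A$ of a cocore arc. In $B$ take a Hopf band $H$ with core $b$ and framing $\varepsilon=\pm1$, determined by the clasp, plumbed to $A$ along $Q=H\cap\partial B$, so that $a$ and $b$ cross once, in $Q$. Then $F=A\cup H$ and $P_t=\partial F$.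

**Lemma 11.** (i) If $t\neq0$, then $\eta\in G_0'\setminus G_0''$; so $\alpha_0=2$. (ii) If $t\ne0$, then $P_t$ is essential. (iii) For every $t\in\mathbb Z$, $W$ is an extension of $\mathbb Z$ by a free group; hence $W$ is residually solvable.

*Proof of (i).* **Step 1: place $\eta$.** We look for a representative disjoint from $F$. Choose a meridian disc $D$ of $V$ that misses $B$ and meets $F$ only in a cocore arc of $A$. The curve $\partial D\subset\partial V$ is the meridian of $V$, isotopic in $V'$ to $\eta$, and it is disjoint from $F$. So $\operatorname{lk}(\eta,P_t)=0$, and $\eta\in G_0'$. Counting intersections with $D$, we get $\operatorname{lk}(\eta,a)=\pm1$ and $\operatorname{lk}(\eta,b)=0$.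

**Step 2: linking numbers on $F$.** These give the Alexander module. View $F$ as a Seifert surface of $P_t(U)$ in $S^3$. By the framings, $\operatorname{lk}(a^\pm,a)=t$ and $\operatorname{lk}(b^\pm,b)=\varepsilon$. Push $a$ off $F$ to the side which, over $Q$, points out of $B$; the push-off lies outside $B$, while $b\subset B$, so its linking number with $b$ is $0$. After possibly exchanging the sides of $F$ we call this side $+$, so $\operatorname{lk}(a^+,b)=0$. The numbers $\operatorname{lk}(a^+,b)$ and $\operatorname{lk}(a^-,b)$ differ by $\pm(a\cdot b)=\pm1$, so $\operatorname{lk}(b^+,a)=\operatorname{lk}(a^-,b)=\kappa$ with $\kappa=\pm1$, and $\operatorname{lk}(b^-,a)=\operatorname{lk}(a^+,b)=0$.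

Let $\alpha,\beta$ be the basis of $H_1(S^3\setminus F)$ dual to $a,b$ under linking. Then
$$i_+(a)=t\alpha,\quad i_-(a)=t\alpha+\kappa\beta,\quad i_+(b)=\kappa\alpha+\varepsilon\beta,\quad i_-(b)=\varepsilon\beta. \tag{8}$$

**Step 3: the module $G_0'/G_0''$.** It is $H_1$ of the infinite cyclic cover of $E_0$. Cutting this cover along the lifts of $F$ shows (the standard presentation from a Seifert surface) that it is the $\mathbb Z[x^{\pm1}]$-module generated by $\alpha,\beta$ with relations $x\,i_+(c)=i_-(c)$ for $c=a,b$:
$$x\,t\alpha=t\alpha+\kappa\beta,\qquad x(\kappa\alpha+\varepsilon\beta)=\varepsilon\beta.$$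
The first relation says $\kappa\beta=t(x-1)\alpha$ and eliminates $\beta$. The second, multiplied by $\kappa$, is $x\alpha+\varepsilon(x-1)\kappa\beta=0$. Substituting,
$$G_0'/G_0''\cong\mathbb Z[x^{\pm1}]/(\Delta)\ \text{ with generator }\alpha,\qquad \Delta=\varepsilon t(x-1)^2+x. \tag{9}$$
As a check, $\varepsilon t=1$ gives $x^2-x+1$ and $\varepsilon t=-1$ gives $-(x^2-3x+1)$, the polynomials of the trefoil and the figure-eight knot, in agreement with Test 2; $t=0$ gives the unit $x$.

**Step 4: $\eta$ survives.** The coefficients of $\Delta$ are $\varepsilon t,\ 1-2\varepsilon t,\ \varepsilon t$. For $t\ne0$ all three are nonzero, so $\Delta$ is not one of the units $\pm x^k$ of $\mathbb Z[x^{\pm1}]$, and $\alpha\neq0$ in (9). By Step 1, $\eta$ represents $\pm\alpha$ in $H_1(S^3\setminus F)$, so it represents $\pm x^k\alpha$ for some $k$ in $G_0'/G_0''$, which is nonzero. So $\eta\notin G_0''$. $\square$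

*Proof of (ii).* If a meridian disc of $V$ missed $P_t$, then $\mu=1$ in $W$, hence $\eta=1$ in $G_0$ by (1), contradicting (i). $\square$

*Proof of (iii).* **Step 1: a presentation of $W$.** Twisting $V$ along a meridian disc carries $P_t$ to $P_0$. So $E_W$ is homeomorphic to the exterior of $P_0$ and the core of $V'$, which form the Whitehead link or its mirror image; mirror images have homeomorphic exteriors. So $W$ is the Whitehead link group. The Whitehead link is the two-bridge link $S(8,3)$, with the standard presentation
$$W=\langle a,b\mid aw=wa\rangle,\qquad w=bab^{-1}a^{-1}b^{-1}ab$$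
(the letters of $w$ alternate between $b$ and $a$, the $i$-th one with exponent $(-1)^{\lfloor 3i/8\rfloor}$, $1\le i\le7$; here $a,b$ are meridians, not the curves on $F$).

**Step 2: rewriting.** We look for the kernel of $W\to\mathbb Z$, $a,b\mapsto1$. Put $b=s$, $a=qs$, $q_i=s^iqs^{-i}$. Then
$$w=s\cdot qs\cdot s^{-1}\cdot s^{-1}q^{-1}\cdot s^{-1}\cdot qs\cdot s=sqs^{-1}\,q^{-1}\,s^{-1}qs\cdot s=q_1q_0^{-1}q_{-1}\,s .$$
Moving $s$ to the right past $q_i$ raises the index by one, so
$$aw=q_0\,s\,q_1q_0^{-1}q_{-1}s=q_0q_2q_1^{-1}q_0\,s^2,\qquad wa=q_1q_0^{-1}q_{-1}\,s\,q_0\,s=q_1q_0^{-1}q_{-1}q_1\,s^2 .$$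
The relation is therefore $q_0q_2q_1^{-1}q_0=q_1q_0^{-1}q_{-1}q_1$. It contains each of $q_2$ and $q_{-1}$ exactly once, with exponent $1$. Solved for $q_2=sq_1s^{-1}$ it reads
$$sq_1s^{-1}=u,\qquad u=q_0^{-1}q_1q_0^{-1}q_{-1}q_1q_0^{-1}q_1. \tag{10}$$

**Step 3: recognize a semidirect product.** We show that the kernel is free on $q_{-1},q_0,q_1$. Let $F_3$ be the free group on three letters $q_{-1},q_0,q_1$ and let $\varphi:F_3\to F_3$ be given by $q_{-1}\mapsto q_0$, $q_0\mapsto q_1$, $q_1\mapsto u$. Its image contains $q_0,q_1,u$, and $q_{-1}$ occurs in $u$ once, with exponent $1$; so the image contains $q_{-1}$, and $\varphi$ is onto. Finitely generated free groups are Hopfian, so $\varphi$ is an automorphism. The group $F_3\rtimes_\varphi\langle s\rangle$ has the presentation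
$$\langle q_{-1},q_0,q_1,s\mid sq_{-1}s^{-1}=q_0,\ sq_0s^{-1}=q_1,\ sq_1s^{-1}=u\rangle .$$
Eliminating $q_{-1}$ and $q_1$ by the first two relations leaves generators $q=q_0$ and $s$ and the single relation (10). This is $W$. So $W\cong F_3\rtimes\mathbb Z$.

**Step 4: conclusion.** Since $W/F_3\cong\mathbb Z$ is abelian, $W'\le F_3$, so $W^{(n+1)}\le F_3^{(n)}$ and $W^{(\omega)}=1$. $\square$

## 8. The trefoil, and all companions

**Proof of Theorem A.** Let $K$ be a trefoil of either chirality, and $t\neq0$.

**Step 1: the companion group.** We check the hypothesis on $\pi$. The trefoil is fibered with fiber a once-punctured torus. So $\pi=\pi'\rtimes\mathbb Z$ with $\pi'=F_2=\langle x,y\rangle$ free, and $\lambda$, the boundary of the fiber, is conjugate in $\pi'$ to $[x,y]^{\pm1}$ for a suitable basis $x,y$. As $\pi^{(n+1)}=F_2^{(n)}$, the group $\pi$ is residually solvable.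

**Step 2: apply the criterion.** By Lemma 11, $P_t$ is essential, $W$ is residually solvable, and $\eta\notin G_0''\supseteq G_0^{(\omega)}$. By Theorem B(2), $G^{(\omega)}=1$; so $G$ is residually solvable, hence hypoabelian. Only $t\ne0$ was used, so both chiralities and both clasp signs are covered. Since $G$ contains $F_2$, and $F_2^{(n)}\ne1$ for all finite $n$, also $G^{(n)}\ne1$ for all finite $n$.

**Step 3: the exact place of $\lambda$.** It remains to follow $\lambda$ down the series. By (7) with $\alpha_0=2$, $G^{(2)}\cap\pi=\pi'=F_2\ni\lambda$. By Lemma 6, $\mu$ has infinite order in $G/G^{(\alpha)}$ for $\alpha\ge2$. So Proposition 7 with $\alpha=2$ gives $G^{(3)}\cap\pi=F_2'$, and this contains $\lambda$; hence $\lambda\in G^{(3)}$. Proposition 7 with $\alpha=3$ gives $G^{(4)}\cap\pi=F_2''$. Now $F_2''=[F_2',F_2']\le[F_2,F_2']$, and $F_2'/[F_2,F_2']\cong\mathbb Z$ is generated by $[x,y]$. Conjugation by $F_2$ acts trivially on this quotient, so $\lambda$ maps to a generator. Hence $\lambda\notin F_2''$, so $\lambda\notin G^{(4)}$, and $\mathcal P\cap G^{(4)}=1$ by Lemma 9. $\square$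

By Lemma 9 with $N=G^{(4)}$, the subgroup $G^{(4)}$ here is a free product of a free group, conjugates of $G^{(4)}\cap\pi=F_2''$, and subgroups of conjugates of $W$. This is the substitute for the free commutator subgroup that Test 3 ruled out.

**Proof of Corollary C.**

**Step 1: $t\ne0$.** The aim is to reduce to the condition on $\pi$. By Lemma 11, $P_t$ is essential, $W$ is residually solvable, hence hypoabelian, and $\eta\notin G_0''$; the latter contains both $G_0^{(\omega)}$ and $R(G_0)$. So Theorem B says that $G$ is hypoabelian (resp. residually solvable) if and only if $\pi$ is.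

**Step 2: $t=0$.** We show that neither property ever holds. The twist homeomorphism of $V$ that carries $P_1$ to $P_0$ preserves meridian discs, so $P_0$ is essential by Lemma 11(ii). The knot $P_0(U)$ is the unknot, so $G_0\cong\mathbb Z$, and $\eta\in G_0'=1$ because $\operatorname{lk}(\eta,P_0)=0$. So $\eta=1\in R(G_0)$. By Lemma 2, $1\ne\pi\le R(G)\le G^{(\omega)}$, and $G$ is neither hypoabelian nor residually solvable. $\square$
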